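# Additive Steiner spanners in hyperbolic space: removing the inverse Ackermann term

## 1. Hyperbolic distance, additive Steiner spanners, inverse Ackermann

Throughout, $d\ge 2$ is an integer and $m=d-1\ge 1$.

**Definition (hyperbolic space, half-space model).** $\mathbb H^d$ is $d$-dimensional hyperbolic space of constant curvature $-1$. In the upper half-space model a point is $a=(x_a,z_a)$ with $x_a\in\mathbb R^m$ and height $z_a>0$. We write $|ab|=\mathrm{dist}(a,b)$ for the hyperbolic distance and $[a,b]$ for the geodesic segment. The distance is given by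
$$2\cosh|ab|=\frac{|x_a-x_b|^2+z_a^2+z_b^2}{z_az_b}.\tag{1}$$
Geodesics are vertical lines and arcs of circles that meet the boundary $z=0$ orthogonally.

*Example.* If $x_a=x_b$, then $2\cosh|ab|=\frac{z_a}{z_b}+\frac{z_b}{z_a}$, so $|ab|=|\log(z_a/z_b)|$. For arbitrary $a,b$ this shows $|ab|\ge|\log(z_a/z_b)|$. If $z_a=z_b=z$, then $4\sinh^2(|ab|/2)=|x_a-x_b|^2/z^2$, so
$$|ab|=2\,\mathrm{arcsinh}\frac{|x_a-x_b|}{2z}\le\frac{|x_a-x_b|}{z}.$$
Two points at height $1$ and horizontal distance $100$ have hyperbolic distance $2\,\mathrm{arcsinh}(50)\approx 9.21$: their geodesic climbs to height about $50$ and comes down again. Travel in $\mathbb H^d$ means "go up, cross, go down", and this picture drives the whole proof.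

**Definition (additive Steiner spanner).** Let $P\subset\mathbb H^d$ be finite and $\varepsilon>0$. An $\varepsilon$-additive Steiner spanner for $P$ is a graph $G$ whose vertices are the points of $P$ together with any number of further (Steiner) points of $\mathbb H^d$, where the edge $uv$ has weight $|uv|$, such that
$$d_G(p,q)\le|pq|+\varepsilon\qquad\text{for all }p,q\in P.$$
We realize each edge by its geodesic segment, so a path in $G$ is a curve in $\mathbb H^d$ of the same length.

*Example.* Let $u,v\in\mathbb H^d$ and let $P$ consist of $k$ points within $\varepsilon/4$ of $u$ and $k$ points within $\varepsilon/4$ of $v$. Join the former to $u$, the latter to $v$, and add the edge $uv$. For $a$ near $u$ and $b$ near $v$ we get $d_G(a,b)\le\frac\varepsilon4+|uv|+\frac\varepsilon4\le|ab|+\varepsilon$, and two points near the same center are joined by a path of length at most $\varepsilon/2$. So $2k+1$ edges suffice, while the complete graph has $k(2k-1)$.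

**Definition (inverse Ackermann function).** $\alpha(n)=\min\{k\ge1:A(k,k)\ge n\}$, where $A$ is the Ackermann function. All that matters is that $\alpha(n)\ge1$ and that $\alpha$ is unbounded, though it grows extremely slowly.

*Example.* With the version $A(0,n)=n+1$, $A(k,0)=A(k-1,1)$, $A(k,n)=A(k-1,A(k,n-1))$ one finds $A(1,1)=3$, $A(2,2)=7$, $A(3,3)=61$. So $\alpha(n)=1$ for $n\le3$, $\alpha(n)=2$ for $4\le n\le7$, and $\alpha(n)=3$ for $8\le n\le61$.

## 2. Does the edge count depend on $n$ only linearly?

The starting point is the following result from Sándor Kisfaludi-Bak, Geert van Wordragen, "Near-Optimal Dynamic Steiner Spanners for Constant-Curvature Spaces", arXiv:2509.01443 (2025).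

**Theorem A.** There is an absolute constant $C$ such that for every integer $d\ge2$, every $\varepsilon\in(0,\frac12]$ and every set $P$ of $n$ points in $\mathbb H^d$, an $\varepsilon$-additive Steiner spanner for $P$ with at most $d^{Cd}\varepsilon^{(1-d)/2}\log\frac{\alpha(n)}\varepsilon\cdot n$ edges exists, and it can be constructed in $d^{Cd}\varepsilon^{(1-d)/2}\log\frac{\alpha(n)}\varepsilon\cdot n\log n$ time.

Per point, the bound still depends on $n$, through $\log\alpha(n)$. The same source calls it an interesting open question whether this term can be removed. Precisely: for fixed $d$, is there a constant $C_d$ such that $C_d\,\varepsilon^{(1-d)/2}\log\frac1\varepsilon\cdot n$ edges always suffice? The answer is yes, and even the factor $\log\frac1\varepsilon$ can go.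

**Theorem 1.** For each $d\ge2$ there is $C_d$ such that every $n$-point set $P\subset\mathbb H^d$ and every $\varepsilon\in(0,\frac12]$ admit an $\varepsilon$-additive Steiner spanner with at most $C_d\,\varepsilon^{(1-d)/2}\log\frac1\varepsilon\cdot n$ edges.

**Theorem 2.** Let $E_d(n,\varepsilon)$ be the maximum over $n$-point sets $P\subset\mathbb H^d$ of the minimum number of edges of an $\varepsilon$-additive Steiner spanner for $P$. There are $c_d,C_d>0$ such that for all $n\ge2$ and $\varepsilon\in(0,\frac12]$,
$$c_d\,n\min\{n,\varepsilon^{(1-d)/2}\}\le E_d(n,\varepsilon)\le C_d\,n\min\{n,\varepsilon^{(1-d)/2}\}.$$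

For $\varepsilon>\frac12$ and $n\ge2$ one has $E_d(n,\varepsilon)=\Theta_d(n)$: a spanner for $\varepsilon=\frac12$ is also one for larger $\varepsilon$, and connecting $n$ points takes at least $n-1\ge n/2$ edges. The upper bound of Theorem 2 implies Theorem 1, but we prove Theorem 1 first, because its construction is the main ingredient of the sharper one.

**Conventions.** From now on $\varepsilon\in(0,\frac12]$, and $C$ denotes constants that depend only on $d$ and may change from line to line. *Rescaling:* it suffices to build graphs with $d_G(p,q)\le|pq|+C_*\varepsilon$ for a constant $C_*=C_*(d)\ge1$. We then run the construction with $\varepsilon/C_*$, and the bounds change only by constant factors, because $\log(C_*/\varepsilon)\le C\log(1/\varepsilon)$.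

## 3. Few points, one geodesic, one column

For $n=2$ a single edge is optimal. For any $n$ the complete graph has error $0$ and $\binom n2$ edges, which explains the minimum with $n$ in Theorem 2.

If all points lie on one geodesic, join consecutive ones: $n-1$ edges and error $0$. In particular the column $(x,2),(x,4),\dots,(x,2^n)$ is harmless, as it is its own road. It will nevertheless defeat the first construction one would write down (Section 8).

The next case is a set of points in a ball of radius $1$, where we only care about pairs at distance at least $\frac12$. Here the exponent $(1-d)/2$ appears.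

## 4. A detour through a nearby point costs the square of the miss

**Lemma 1.** Let $y\in[a,b]$, $|ya|,|yb|\ge t>0$ and $|cy|\le\rho\le1$. Then $|ac|+|cb|\le|ab|+2\coth(t)\rho^2$.

*Proof.* If $c=y$ there is nothing to prove; otherwise we may shrink $\rho$ and assume $|cy|=\rho>0$. Let $\theta$ be the angle at $y$ between $[y,a]$ and $[y,c]$, so the angle between $[y,b]$ and $[y,c]$ is $\pi-\theta$. Put $u=|ya|$. The hyperbolic law of cosines gives
$$\cosh|ac|=\cosh u\cosh\rho-\sinh u\sinh\rho\cos\theta.$$
By convexity, $\cosh s\ge\cosh u+(s-u)\sinh u$. With $s=|ac|$ this yields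
$$|ac|\le|ya|+\coth|ya|\,(\cosh\rho-1)-\sinh\rho\cos\theta.$$
Likewise $|cb|\le|yb|+\coth|yb|(\cosh\rho-1)+\sinh\rho\cos\theta$. In the sum the first-order terms cancel. Since $\cosh\rho-1\le\rho^2$ for $\rho\le1$, the lemma follows. ∎

So a Steiner point may miss a geodesic by $\sqrt\varepsilon$. A hypersurface of bounded size has a $\sqrt\varepsilon$-net of about $\varepsilon^{-m/2}$ points, and a bounded number of hypersurfaces catches every long segment in a ball. This is the content of the next lemma. It uses the **Klein model** centered at a point $o$: the space is the open Euclidean unit ball, $o$ is the origin, geodesics are straight segments, the hyperbolic ball $B(o,R)$ is the Euclidean ball of radius $\tanh R\le R$, and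
$$ds^2=\frac{|dx|^2}{1-|x|^2}+\frac{(x\cdot dx)^2}{(1-|x|^2)^2},\qquad\text{hence}\qquad|dx|\le ds\le\frac{|dx|}{1-|x|^2}.\tag{2}$$
(The upper bound uses $(x\cdot dx)^2\le|x|^2|dx|^2$.)

**Lemma 2.** For $R_0>0$ and $\eta\in(0,1]$ there is $C=C(d,R_0,\eta)$ such that for every $o$, $0<R\le R_0$ and $0<\delta\le R$ there is a set $N$ with $|N|\le C(R/\delta)^m$ and the following property: every geodesic segment $\sigma\subset B(o,R)$ of length $\ge\eta R$ contains a point $y$ at distance $\ge\eta R/4$ from both ends of $\sigma$ with $|yc|\le\delta$ for some $c\in N$.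

*Proof.* Work in the Klein model centered at $o$. On $B(o,R)$ we have $1-|x|^2\ge1/\cosh^2R$, so $ds\le\cosh^2\!R_0\,|dx|$. The part $\sigma'$ of $\sigma$ at distance $\ge\eta R/4$ from both ends has hyperbolic length $\ge\eta R/2$, hence Euclidean length at least $\lambda:=\eta R/(2\cosh^2R_0)$. In some coordinate $i$ its extent is at least $\lambda/\sqrt d$, so $\sigma'$ contains a point $y$ with $y_i\in\frac\lambda{\sqrt d}\mathbb Z$. At most $d(2R\sqrt d/\lambda+1)\le C$ hyperplanes $\{x_i=j\lambda/\sqrt d\}$ meet the ball. In the intersection of each with the ball (an $m$-dimensional Euclidean ball of radius at most $R$) take a maximal set with pairwise Euclidean distances $>\delta/\cosh^2R_0$; by volume it has at most $C(R/\delta)^m$ points. Let $N$ be the union. By maximality some $c\in N$ in the hyperplane section of $y$ has Euclidean distance at most $\delta/\cosh^2R_0$ from $y$. The straight segment $yc$ stays in the ball, so $|yc|\le\delta$. ∎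

*The bounded case.* If $P\subset B(o,1)$, apply Lemma 2 with $R=R_0=1$, $\eta=\frac12$, $\delta=\sqrt\varepsilon$, and join every point of $P$ to all of $N$. By Lemma 1 with $t=\frac18$, all pairs at distance $\ge\frac12$ have error at most $2\coth(\frac18)\varepsilon$, with at most $C\varepsilon^{-m/2}n$ edges. Running this at all scales between $\varepsilon$ and $1$ handles all close pairs.

**Proposition 3.** There is a graph with at most $C\varepsilon^{-m/2}n$ edges such that $d_G(p,q)\le|pq|+18\varepsilon$ for all $p,q\in P$ with $|pq|\le1$.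

*Proof.* Let $r$ range over $1,\frac12,\dots,2^{-I}$, where $2^{-I}\ge\varepsilon>2^{-I-1}$. For each $r$ let $O_r\subset P$ be maximal with pairwise distances $>r$. For $o\in O_r$ let $N_o$ be the set of Lemma 2 with $R=2r$, $R_0=2$, $\eta=\frac14$, $\delta=\sqrt{\varepsilon r}\le r$, so $|N_o|\le C(r/\varepsilon)^{m/2}$. Join every $p\in P\cap B(o,2r)$ to all of $N_o$.

*Count.* Fix $p$ and $r$. The points $o\in O_r$ within $2r$ of $p$ are centers of disjoint balls of radius $r/2$ inside $B(p,5r/2)$; as $r\le1$, the volume ratio is bounded and there are at most $C$ of them. Summing over $r$ gives at most $Cn\sum_r(r/\varepsilon)^{m/2}\le Cn\varepsilon^{-m/2}$ edges, since the series is geometric with largest term at $r=1$.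

*Error.* If $\varepsilon\le|pq|\le1$, then $r/2<|pq|\le r$ for one of our $r$. Pick $o\in O_r$ with $|po|\le r$. Then $p,q\in B(o,2r)$, balls are convex, and $[p,q]$ has length $\ge\eta R=r/2$. Lemma 2 gives $y\in[p,q]$ at distance $\ge r/8$ from $p$ and $q$ and $c\in N_o$ with $|yc|\le\sqrt{\varepsilon r}$. Since $\coth t\le1+1/t$, Lemma 1 bounds the detour by $2(1+8/r)\varepsilon r\le18\varepsilon$.

For pairs with $|pq|<\varepsilon$, take $O\subset P$ maximal with pairwise distances $>\varepsilon$ and join each $p$ to the at most $C$ points $o\in O$ with $|po|\le2\varepsilon$. Some $o$ is within $\varepsilon$ of $p$, hence within $2\varepsilon$ of $q$, so $d_G(p,q)\le3\varepsilon$. ∎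

It remains to serve the **far** pairs, those with $|pq|\ge1$.

## 5. Two grids facing each other: the lower bound of Theorem 2

Before constructing anything more, we see that $\varepsilon^{-m/2}$ per point cannot be avoided. We place two $m$-dimensional grids of spacing about $\sqrt\varepsilon$ opposite each other and show that different pairs must use different edges.

Let $\varepsilon_0=1/14400$. If $\varepsilon>\varepsilon_0$, then $\min\{n,\varepsilon^{-m/2}\}\le120^m$, and connectivity forces at least $n-1\ge n/2$ edges, which suffices. So let $\varepsilon\le\varepsilon_0$, that is, $\sqrt\varepsilon\le1/120$.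

**Step 1: the configuration.** In the Klein ball, (2) gives $ds\ge|dx|$, and $ds\le\frac43|dx|$ where $|x|\le\frac12$. Let
$$\sigma=151\sqrt\varepsilon,\quad\Gamma=\sigma\mathbb Z^m\cap\Big[-\tfrac1{8\sqrt m},\tfrac1{8\sqrt m}\Big]^m,\quad A=\{-\tfrac14\}\times\Gamma,\quad B=\{\tfrac14\}\times\Gamma .$$
Put $\gamma_0=|\Gamma|=\big(2\lfloor\frac1{8\sqrt m\sigma}\rfloor+1\big)^m$. Since $2\lfloor x\rfloor+1\ge x$ for $x\ge 0$, we get $\gamma_0\ge c_d\varepsilon^{-m/2}$. For $a\in A$, $b\in B$ the first coordinates differ by $\frac12$ and the remaining ones by a vector of length at most $\frac14$, so the Euclidean distance lies in $[\frac12,0.56]$. As everything lies in $|x|\le\frac12$, we get $\frac12\le|ab|\le\frac34$.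

**Step 2: every short path has an edge aligned with the pair.** *Claim.* Let $\gamma$ be a path from $a\in A$ to $b\in B$ in a spanner, of length $\ell\le|ab|+\varepsilon$. It has an edge $e$ whose geodesic line $\ell_e$ passes within $r:=15\sqrt\varepsilon$ of both $a$ and $b$.

Parametrize $\gamma$ by arc length and let $f(s)=|a\gamma(s)|$, $g(s)=|\gamma(s)b|$. Both are $1$-Lipschitz, so the integrands below are nonnegative, and
$$\int_0^\ell(1-f')\,ds=\int_0^\ell(1+g')\,ds=\ell-|ab|\le\varepsilon .$$
Let $J=[\frac{|ab|}4,\frac{3|ab|}4]\subset[0,\ell]$, of measure $\ge\frac14$. On $J$ we have $f(s)=s-\int_0^s(1-f')\ge s-\varepsilon\ge\frac18-\varepsilon\ge\frac1{16}$ and $g(s)=(\ell-s)-\int_s^\ell(1+g')\ge\ell-s-\varepsilon\ge\frac1{16}$. The subsets of $J$ where $1-f'>16\varepsilon$, respectively $1+g'>16\varepsilon$, each have measure less than $\frac1{16}$. So there is $s\in J$ with $y=\gamma(s)$ interior to an edge $e$ where both quantities are at most $16\varepsilon$. Let $\psi_a$ be the angle at $y$ between $-\gamma'(s)$ and the direction to $a$, and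 $\psi_b$ the angle between $\gamma'(s)$ and the direction to $b$. The first variation formula says $f'(s)=\cos\psi_a$ and $g'(s)=-\cos\psi_b$, so $1-\cos\psi\le16\varepsilon$ for both. Since $1-\cos\psi\ge2\psi^2/\pi^2$ on $[0,\pi]$, we get $\psi\le\pi\sqrt{8\varepsilon}$. Also $|ya|,|yb|\le\ell\le|ab|+\varepsilon\le1.25$. By right-angled trigonometry,
$$\sinh\mathrm{dist}(a,\ell_e)=\sinh|ya|\sin\psi_a\le\sinh(1.25)\,\pi\sqrt8\,\sqrt\varepsilon\le15\sqrt\varepsilon,$$
because $\sinh(1.25)<1.603$ and $\pi\sqrt8<8.89$. Hence $\mathrm{dist}(a,\ell_e)\le r$, and likewise for $b$. This proves the claim.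

**Step 3: distinct pairs have distinct edges.** We may assume the spanner has finitely many edges. Fix a shortest path and an edge as in Step 2 for each pair in $A\times B$. Suppose $e$ is chosen for $(a,b)$ and for $(a',b')$. In the Klein model $\ell_e$ is straight, and it contains points $\alpha,\alpha',\beta$ within hyperbolic, hence Euclidean, distance $r\le\frac18$ of $a,a',b$. So $|\beta_1-\alpha_1|\ge\frac12-2r\ge\frac14$, while the Euclidean distance of $\alpha$ and $\beta$ is at most $0.56+2r<1$. Therefore along $\ell_e$ Euclidean distance is at most $4$ times the difference of first coordinates. As $a_1=a_1'$, we have $|\alpha_1-\alpha_1'|\le2r$, so $\alpha,\alpha'$ are at Euclidean distance at most $8r$, and $a,a'$ at most $10r=150\sqrt\varepsilon<\sigma$. So $a=a'$. By symmetry $b=b'$.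

**Step 4: counting.** If $n<2\gamma_0$, take $\lfloor n/2\rfloor$ points from each of $A$ and $B$, plus one arbitrary further point if $n$ is odd. Every spanner has at least $\lfloor n/2\rfloor^2\ge n^2/9$ edges (for odd $n\geq3$, $\frac{n-1}2\ge\frac n3$). If $n\ge2\gamma_0$, take $\lfloor n/(2\gamma_0)\rfloor$ isometric copies of $A\cup B$ at pairwise distance $>10$, plus arbitrary further points. An edge chosen for a pair in one copy lies on a path of length $<2$ starting in that copy, so edges chosen for different copies differ. The number of edges is at least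
$$\Big\lfloor\frac n{2\gamma_0}\Big\rfloor\gamma_0^2\ge\frac{n\gamma_0}4\ge c_d\,n\,\varepsilon^{-m/2}.$$
This proves the lower bound of Theorem 2. $\blacksquare$

## 6. Climbing and crossing in the half-space model

From here on we build. Put
$$M(a,b)=\max(|x_a-x_b|,z_a,z_b),$$
the Euclidean scale at which $a$ and $b$ see each other. *Example:* for two points of height $1$ at horizontal distance $100$, $M=100$, comparable to the height their geodesic reaches. From (1) and the inequality between arithmetic and geometric means,
$$2\cosh|ab|\ge\frac{|x_a-x_b|^2}{z_az_b}+\frac{z_b}{z_a}\ge\frac{\max(2|x_a-x_b|,z_b)}{z_a}.\tag{3}$$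

The next lemma says what climbing costs. Part (a): moving from one vertical line to another while going up costs the square of (horizontal shift)/(target height). Part (b): on the way from $q$ to $b$ we may first climb to height about $\sqrt\varepsilon M$ with a horizontal drift of about $\varepsilon M$, at a loss of only $O(\varepsilon)$.

**Lemma 4.** (a) If $z_b\ge2z_a$, then $|ab|\le\log\frac{z_b}{z_a}+\frac43\frac{|x_a-x_b|^2}{z_b^2}$.

(b) Let $|qb|\ge1$, $M=M(q,b)$, $A\ge1$, $z_a\ge z_q$, $|x_a-x_q|\le A\varepsilon M$, $z_a^2\le z_q^2+A\varepsilon M^2$. Then $\log\frac{z_a}{z_q}+|ab|\le|qb|+C_A\varepsilon$, where $C_A$ depends only on $A$.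

*Proof.* (a) Let $\ell=\log(z_b/z_a)$. By (1), $\cosh|ab|=\cosh\ell+\frac{|x_a-x_b|^2}{2z_az_b}$, and $\sinh\ell=\frac{z_b^2-z_a^2}{2z_az_b}$. By convexity of $\cosh$, $|ab|-\ell\le\frac{\cosh|ab|-\cosh\ell}{\sinh\ell}=\frac{|x_a-x_b|^2}{z_b^2-z_a^2}$, and $z_b^2-z_a^2\ge\frac34z_b^2$.

(b) Let $f=|x_q-x_b|^2+z_q^2+z_b^2$, $F=|x_a-x_b|^2+z_a^2+z_b^2$ and $c=2z_qz_b$. Since $e^s=\cosh s+\sqrt{\cosh^2s-1}$, (1) gives
$$2z_qz_be^{|qb|}=f+\sqrt{f^2-c^2},\qquad2z_az_be^{|ab|}=F+\sqrt{F^2-4z_a^2z_b^2}\le F+\sqrt{F^2-c^2},$$
where $F\ge2z_az_b\ge c$. Dividing and taking logarithms,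
$$\log\tfrac{z_a}{z_q}+|ab|-|qb|\le\log\frac{F+\sqrt{F^2-c^2}}{f+\sqrt{f^2-c^2}}\le\int_f^{\max(f,F)}\frac{dt}{\sqrt{t^2-c^2}}\le\frac{\max(F-f,0)}{\sqrt{f^2-c^2}}.$$
Here $f=c\cosh|qb|$, so $\sqrt{f^2-c^2}=f\tanh|qb|\ge f\tanh1$. Since $|x_q-x_b|\le M$ and $f\ge M^2$,
$$F-f\le2A\varepsilon M^2+A^2\varepsilon^2M^2+A\varepsilon M^2\le(3A+A^2)\varepsilon f.$$
So $C_A=(3A+A^2)/\tanh1$ works. ∎

The next lemma says that a geodesic heading for something at scale $S$ leaves low heights almost vertically.

**Lemma 5.** Let $D=|x_a-x_b|$, $S=\max(D,z_b)$ and $z_a\le t\le S/4$. Then $[a,b]$ contains a point $y=(x_y,t)$ with $|x_y-x_a|\le2t^2/S$ and $|yb|\ge1$.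

*Proof.* If $D=0$, then $S=z_b$; take $y=(x_a,t)$, with $|yb|=\log(z_b/t)\ge\log4$. Let $D>0$. The geodesic is an arc of a circle centered on the boundary, so the squared height at horizontal distance $s$ from $x_a$ is $-s^2$ plus an affine function of $s$. Matching the ends,
$$z(s)^2=(1-\tfrac sD)z_a^2+\tfrac sDz_b^2+s(D-s),\qquad0\le s\le D.$$
Now $z(0)\le t$ and $z(D/2)^2\ge\frac{z_b^2}2+\frac{D^2}4\ge\frac{S^2}4>t^2$, so some $s\in[0,D/2]$ has $z(s)=t$; let $y$ be that point. Then $t^2\ge s\big(\frac{z_b^2}D+\frac D2\big)\ge\frac{sS}2$: if $S=D$ use the second term, and if $S=z_b\ge D$ use the first. Hence $s\le2t^2/S$. For $|yb|$: if $S=z_b$, then $|yb|\ge\log(z_b/t)\ge\log4$. If $S=D$, the horizontal distance from $y$ to $b$ is at least $D/2\ge2t$, so (3) gives $2\cosh|yb|\ge4$, and $|yb|\ge1$ because $\cosh1<2$. ∎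

Finally we build a *hub* over a cube $Q$: one set of about $\varepsilon^{-m/2}$ points that serves every pair which sees itself at the scale of $Q$ from inside (or near) $Q$.

**Lemma 6 (hub ports).** For every cube $Q\subset\mathbb R^m$ with center $x_Q$ and side $h$ there is $N_Q\subset\mathbb H^d$ with $|N_Q|\le C\varepsilon^{-m/2}$ such that whenever $|x_a-x_Q|\le2\sqrt m\,h$, $z_a\le h$, $M(a,b)\ge h/24$ and $|ab|\ge1$, some $c\in N_Q$ satisfies $|ac|+|cb|\le|ab|+C\varepsilon$.

*Proof.* First we find a point $y\in[a,b]$ in a fixed ball. Let $t=h/100$. If $z_a\ge t$, put $y=a$. Otherwise $z_a<h/24$, so $\max(|x_a-x_b|,z_b)=M(a,b)\ge h/24\ge4t$, and Lemma 5 gives $y\in[a,b]$ with $z_y=t$ and $|x_y-x_a|\le t/2$. In both cases $h/100\le z_y\le h$ and $|x_y-x_Q|\le(2\sqrt m+1)h$. By (1), $y\in B(o,R_0)$ with $o=(x_Q,h)$ and $R_0=R_0(m)$.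

As $|ab|\ge1$, one of $[y,a],[y,b]$ has length at least $\frac12$. Its initial piece $\sigma$ of length $\frac12$ lies in $B(o,R)$ with $R=R_0+1$. Let $N_Q$ be the set of Lemma 2 for the ball $B(o,R)$ (with $R$ also in the role of the bound $R_0$ there), $\eta=1/(2R)$ and $\delta=\sqrt\varepsilon$. It yields a point of $\sigma$ at distance at least $\frac18$ from both ends of $\sigma$, hence from $a$ and $b$, and $c\in N_Q$ within $\sqrt\varepsilon$ of it. Lemma 1 with $t=\frac18$ and $\rho=\sqrt\varepsilon$ finishes the proof. ∎

Note that $N_Q$ depends only on $Q$ and $\varepsilon$, and that $b$ is arbitrary.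

## 7. Shifted dyadic cells and their boxes

**Definition (dyadic systems).** For $\tau\in\{0,1\}^m$ and $k\in\mathbb Z$ let $\mathcal D^\tau_k$ consist of the half-open cubes of side $2^k$ with vertices in $2^k(\mathbb Z^m+(-1)^k\tau/3)$.

*Nestedness.* From $\frac{2(-1)^k}3=(-1)^k+\frac{(-1)^{k-1}}3$ we get
$$2^k\Big(j+\frac{(-1)^k}3\Big)=2^{k-1}\Big(2j+(-1)^k+\frac{(-1)^{k-1}}3\Big),$$
so the level-$k$ grid is contained in the level-$(k-1)$ grid, and every cube of $\mathcal D^\tau_k$ is a union of cubes of $\mathcal D^\tau_{k-1}$, its children.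

*Shifts.* In one coordinate, a point of $2^k\mathbb Z$ and a point of $2^k(\mathbb Z+\frac{(-1)^k}3)$ differ by at least $2^k/3$. If $|x-x'|_\infty<2^k/3$, then in each coordinate at most one of the two grids separates $x$ from $x'$. Choosing $\tau$ coordinatewise, some $\tau$ has a cube of $\mathcal D^\tau_k$ that contains both $x$ and $x'$.

**Definition (cells, boxes, good pairs).** Fix $\tau$. A *cell* is a cube $Q\in\bigcup_k\mathcal D^\tau_k$, with level $k(Q)$, side $h_Q=2^{k(Q)}$ and box $\hat Q=Q\times(0,h_Q]$. For finite $X\subset\mathbb H^d$ put $X(Q)=X\cap\hat Q$. A pair $(p,q)$ is *good for $\tau$* if a smallest cell $Q$ with $p,q\in\hat Q$ exists and $h_Q\le6M(p,q)$.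

*Example.* Let $d=2$, $p=(-0.1,1)$, $q=(0.1,1)$. For $\tau=0$ no cell contains both, since $0$ is a grid point at every level. For $\tau=1$ the level-$0$ cell $[-\frac23,\frac13)$ contains both in its box, and lower cells have boxes that are too low. As $M(p,q)=1$, the pair is good for $\tau=1$.

Two cells that intersect are nested; if $Q\subset Q'$ then $\hat Q\subset\hat Q'$, and disjoint cells have disjoint boxes. So the sets $X(Q)$ form a laminar family: any two are nested or disjoint. The cells whose box contains a given point form a chain with levels bounded below, so a smallest common cell exists as soon as a common cell does.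

*Every pair $p\ne q$ is good for some $\tau$.* Take the least $k$ with $2^k>3|x_p-x_q|_\infty$ and $2^k\ge\max(z_p,z_q)$. By leastness $2^{k-1}\le3M(p,q)$, so $2^k\le6M(p,q)$. Some $\tau$ has a level-$k$ cell with $p,q$ in its box, and the smallest such cell is no larger.

## 8. Components, representatives, and two constructions that fail

**Definition (components, critical cells).** Let $X$ be finite with $|X|=N$. The *components* of a cell $Q$ with $X(Q)\ne\emptyset$ are the nonempty sets $X(Q')$, $Q'$ a child of $Q$, and the singletons $\{p\}$ with $p\in X(Q)$ and $z_p>h_Q/2$; such $p$ are *new* in $Q$. They partition $X(Q)$. The cell $Q$ is *critical* if $X(Q)\ne\emptyset$ and $X(Q)\ne X(Q')$ for all children $Q'$.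

The smallest cell containing a given pair in its box is critical, and so is any cell with a new point. Each point is new in exactly one cell.

*First attempt.* Join every $p\in P$ to all of $N_Q$ for every critical $Q$ with $p\in P(Q)$, for every $\tau$. This gives the right distances: if $(p,q)$ is far and good with smallest cell $Q$, Lemma 6 applies with $a=p$, $b=q$. But the edge count is wrong. For the column $p_j=(0,2^j)$, $1\le j\le n$, in $\mathbb H^2$ with $\tau=0$, each cell $[0,2^j)$ with $1\le j\le n$ is critical, because $p_j$ is new in it, and its box contains $p_1,\dots,p_j$. We get $n(n+1)/2$ incidences, each costing $|N_Q|$ edges.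

The remedy is to let only a few points represent a cell and let the others travel to a representative.

**Definition (representatives, deaths).** By induction on levels (all $X(Q)$ are empty at low levels) choose for each $Q$ with $X(Q)\neq\emptyset$ a component of maximum size and let $r(Q)$ be its representative, where $\{p\}$ is represented by $p$ and $X(Q')$ by $r(Q')$. A point $p$ *dies* at $Q$ if it represents a component of $Q$ but $r(Q)\ne p$. If $p$ dies, let $u(p)$ be the cell where it dies, $\kappa(p)$ its level, $s(p)$ the size of the component of $u(p)$ represented by $p$, and $\pi(p)=r(u(p))\in X(u(p))$.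

A point $p$ represents a component in the cell where it is new. As long as $r(Q)=p$, it represents the component $X(Q)$ of the parent; once $r(Q)\ne p$, it never represents a component of a larger cell. So $p$ dies at most once, and it represents a component in every cell from the one where it is new up to $u(p)$ (or forever).

*Example.* Let $d=2$, $\tau=0$, $X=\{p,q,w\}$ with $p=(\frac12,1)$, $q=(\frac32,1)$, $w=(\frac52,3)$. Then $p$ is new in $[0,1)$, $q$ in $[1,2)$, $w$ in $[0,4)$. In $[0,2)$ the components are $\{p\},\{q\}$; break the tie by $r([0,2))=p$. So $q$ dies with $\kappa(q)=1$, $s(q)=1$, $\pi(q)=p$. In $[0,4)$ the components are $\{p,q\}$, represented by $p$, and $\{w\}$. So $w$ dies with $\kappa(w)=2$, $s(w)=1$, $\pi(w)=p$. The point $p$ never dies. The critical cells are $[0,1),[1,2),[0,2),[0,4)$.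

**(F1)** If $p$ and $\pi(p)$ both die, then $u(p)\subsetneq u(\pi(p))$ and $s(\pi(p))\ge2s(p)$.

*Proof.* $\pi(p)$ represents a component of $u(p)$ and does not die there, so it dies in a strictly larger cell. The component it represents there contains $X(u(p))$, and $|X(u(p))|\ge2s(p)$ because the chosen component of $u(p)$ is another component of size at least $s(p)$. ∎

*Second attempt.* Let each point climb its vertical line. When $p$ dies at $u(p)$, transfer from the line over $x_p$ to the line over $x_{\pi(p)}$ at a height $H=2^{\kappa(p)+L}$ with a fixed delay $L=\lceil\frac12\log_2\frac1\varepsilon\rceil$. The horizontal shift is at most $\sqrt m\,2^{\kappa(p)}$, so going from $(x_p,H)$ to $(x_{\pi(p)},2H)$ exceeds the climb $\log2$ by at most $\frac43m4^{-L}/4\le m\varepsilon/3$ (Lemma 4(a)). The trouble is that errors accumulate. By (F1) the sizes double, so there are at most about $\log_2n$ transfers on a path, but that many can occur, each with a loss of order $\varepsilon$.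

Here is an example. Let $d=2$, $\tau=0$, $n=2^k$, $p_i=(i+\frac12,1)$ for $0\le i<n$, and break ties in favor of the left child. Then $p_{n-1}$ dies at level $1$, giving way to $p_{n-2}$, which dies at level $2$, giving way to $p_{n-4}$, and so on, until $p_{n/2}$ gives way to $p_0$ at level $k$. For $j=0,\dots,k-1$ the $j$-th transfer has shift $w=2^j$ and $H=2^{j+1+L}$, so $w/H=2^{-L-1}$. For a transfer of length $\ell'$ with $w\le H$, (1) gives $\cosh \ell'=\frac54+\frac{w^2}{4H^2}\le\frac32$, so $\sinh \ell'\le\frac{\sqrt5}2<\frac54$, and by convexity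
$$\ell'-\log2\ge\frac{\cosh \ell'-\cosh\log2}{\sinh \ell'}\ge\frac{w^2}{5H^2}=\frac{4^{-L}}{20}\ge\frac\varepsilon{80},$$
since $2^{-L}\ge\sqrt\varepsilon/2$. The route from $p_{n-1}$ through all the transfers exceeds its climb by at least $\frac{\varepsilon}{80}\log_2n$, so its error is not $O(\varepsilon)$ uniformly in $n$. A larger uniform delay $\lambda$ reduces the loss per transfer to order $4^{-\lambda}$, but then $\lambda$ must grow with $n$, and so does the number of cells in which a dead point must still be present.

## 9. Delaying a merge by the logarithm of the smaller size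

The way out is a delay that depends on the dying component: transfer at height $2^{\kappa(p)+\lambda(p)}$ with
$$\lambda(p)=L+\lfloor\log_2s(p)\rfloor .$$
The loss in one transfer is then of order $\varepsilon/s(p)^2$. Along a path the sizes double by (F1), so the losses form a geometric series. The extra delay is affordable because large components rarely die:

**(F2)** $\displaystyle\sum_{p\text{ dies}}\lfloor\log_2s(p)\rfloor\le N$.

*Proof.* Let $t\ge2$, and let $p$ be such that $r(Q)=p$ for some $Q$ with $|X(Q)|\ge t$; let $Q_p$ be the smallest such cell. For distinct such $p,p'$ the sets $X(Q_p)$ and $X(Q_{p'})$ are disjoint. Otherwise the two cells are nested, and they are different because $r(Q_p)=p\ne p'=r(Q_{p'})$; say $Q_p\subsetneq Q_{p'}$. The child of $Q_{p'}$ containing $Q_p$ has at least $t$ points in its box, so the chosen component of $Q_{p'}$ has at least $t\ge2$ points. Hence it is $X(Q')$ for a child $Q'$ with $r(Q')=p'$, which contradicts the minimality of $Q_{p'}$. So there are at most $N/t$ such $p$. A dying $p$ with $s(p)\ge t\ge2$ is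 one of them, since its component is $X(Q')$ with $r(Q')=p$. Thus $\#\{p:s(p)\ge t\}\le N/t$. Summing over $t=2^i$, $i\ge1$, gives the claim. ∎

In the example of Section 8, $n/2^{j+1}$ points die with $s=2^j$, and the sum is $\sum_jj\,n/2^{j+1}\le n$.

**(F3)** The total number of components of all critical cells is at most $3N$.

*Proof.* There are at most $N$ new singletons. The other components are sets $X(Q')\neq\emptyset$ with $Q'$ a child of a critical cell, and $Q'\mapsto X(Q')$ is injective on these children: if $X(Q_1')=X(Q_2')$ with $Q_1'\ne Q_2'$, the cells intersect; say $Q_1'\subsetneq Q_2'$. The parent $Q_1$ of $Q_1'$ satisfies $Q_1\subset Q_2'$, so $X(Q_1)=X(Q_1')$ and $Q_1$ is not critical, a contradiction. A laminar family of distinct nonempty subsets of an $N$-set has at most $2N-1$ members: add all singletons and the whole set; the inclusion tree has $N$ leaves and each inner node has at least two children, so there are at most $N-1$ inner nodes. ∎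

**Definition (parameters and incidences).** Let $L=\lceil\frac12\log_2\frac1\varepsilon\rceil\ge1$, so $2^{-L}\le\sqrt\varepsilon$. Let $L_0=L_0(d)$ be the least integer with $2^{L_0}\ge200\sqrt m$, and put $L'=L+L_0$, $\Lambda=L+L'$. For dying $p$ let $\lambda(p)=L+\lfloor\log_2s(p)\rfloor$ and $H(p)=2^{\kappa(p)+\lambda(p)}$; if $p$ does not die, $H(p)=\infty$. Let $\mathcal I=\mathcal I(X)$ be the set of pairs $(p,Q)$ with $Q$ critical, $p\in X(Q)$, and either (1) $p$ represents a component of $Q$, or (2) $u(p)\subsetneq Q$ and $k(Q)\le\kappa(p)+\lambda(p)+L'$.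

Condition (2) keeps a dead point present for a while. By (F3) there are at most $3N$ incidences of type (1). For type (2), the cells $Q\supsetneq u(p)$ have distinct levels in $\{\kappa(p)+1,\dots,\kappa(p)+\lambda(p)+L'\}$. With (F2),
$$|\mathcal I|\le3N+\sum_{p\text{ dies}}(\lambda(p)+L')\le N(\Lambda+4).\tag{4}$$

*Example.* In the three-point example of Section 8 there are six incidences of type (1), namely $(p,[0,1))$, $(q,[1,2))$, $(p,[0,2))$, $(q,[0,2))$, $(p,[0,4))$, $(w,[0,4))$, and one of type (2), namely $(q,[0,4))$, as $2\le1+\lambda(q)+L'$.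

**Definition (trunk graph $T(X)$).** On the vertical line over $x_p$, $p\in X$, place the vertices: $p$; the *exit vertices* $E(p,Q)=(x_p,\max(z_p,2^{k(Q)-L'}))$ for $(p,Q)\in\mathcal I$; $(x_p,H(p))$ if $p$ dies; and $(x_p,2H(p'))$ for all $p'$ with $\pi(p')=p$. Join consecutive vertices on each line (points $p$ with the same $x_p$ are treated as having separate lines). For each dying $p$ add the *transfer edge* from $(x_p,H(p))$ to $(x_{\pi(p)},2H(p))$.

All these vertices lie at height at least $z_p$: indeed $H(p)\ge2^{\kappa(p)}\ge z_p$, and if $\pi(p')=p$ then $p\in X(u(p'))$, so $z_p\le2^{\kappa(p')}\le2H(p')$. Each dying point contributes at most two vertices besides the points of $X$ and the exits, and one transfer edge, so $T(X)$ has at most $|\mathcal I|+4N$ edges. In the example, $q$ climbs to height $2^{1+L}$, transfers to the line over $x_p$ at height $2^{2+L}$, and continues there; $w$ transfers from height $2^{2+L}$ to height $2^{3+L}$ on the same line.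

Exits are at height about $\sqrt\varepsilon\,h_Q$, because of Lemma 4(b): up to that height the climb is nearly free, and from there we shoot directly at the hub of $Q$. The next lemma is the heart of the matter.

**Lemma 7.** Let $Q$ be critical, $k=k(Q)$, $p\in X(Q)$, $e=\max(z_p,2^{k-L'})$. There is $p^*\in X(Q)$ with $(p^*,Q)\in\mathcal I$ such that $E(p^*,Q)$ has height $e$, $|x_p-x_{p^*}|\le\sqrt m\,2^{-L}e$, and $T(X)$ contains a path from $p$ to $E(p^*,Q)$ of length $\le\log(e/z_p)+m\varepsilon$ that starts with the vertical segment over $x_p$ from height $z_p$ to height $\min(H(p),e)$. If $z_p\ge2^{k-L'}$, then $E(p^*,Q)=p$.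

*Proof.* **Step 1: choose the line on which to exit.** Let $p_0=p$ and $p_{j+1}=\pi(p_j)$ as long as $p_j$ dies; write $\kappa_j,\lambda_j,H_j$. By (F1), as long as both points die, $\kappa_{j+1}\ge\kappa_j+1$ and $\lambda_{j+1}\ge\lambda_j+1$. Hence $\lambda_j\ge L+j$ and $H_{j+1}\ge4H_j$ (also when $H_{j+1}=\infty$). Sizes double, so the chain is finite and ends in a point with $H=\infty$. Let $i$ be the least index with $H_i\ge e$, and $p^*=p_i$. If $e=z_p$, then $i=0$, since $H_0\ge z_p$; thus $E(p^*,Q)=p$, which is the last claim. Otherwise $e=2^{k-L'}>z_p$ is a power of $2$, and so is each finite $H_j$; hence $2H_j\le e$ for $j<i$.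

**Step 2: the exit vertex lies in $Q$ at height $e$.** For $i=0$ this is the definition. Let $i\ge1$, so $e=2^{k-L'}$. The cells $u(p_0)\subsetneq u(p_1)\subsetneq\cdots$ all contain $p$ in their boxes, and $u(p_{i-1})$ has side $2^{\kappa_{i-1}}\le H_{i-1}<e\le h_Q$. As $u(p_{i-1})$ and $Q$ both contain $x_p$, we get $u(p_{i-1})\subsetneq Q$. So $p_i\in X(u(p_{i-1}))\subset X(Q)$ and $z_{p_i}\le2^{\kappa_{i-1}}<e$. Hence $E(p_i,Q)$ has height $e$.

**Step 3: $(p_i,Q)\in\mathcal I$.** If $u(p_i)\subsetneq Q$ fails (or $p_i$ does not die), then $p_i$, which lies in $X(Q)$, has not died strictly inside $Q$, so it represents a component of $Q$: type (1). Otherwise $u(p_i)\subsetneq Q$, and $2^{\kappa_i+\lambda_i}=H_i\ge e\ge2^{k-L'}$ gives type (2).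

**Step 4: the path and its length.** Go up over $x_{p_0}$ to height $H_0$, transfer to $(x_{p_1},2H_0)$, go up to $H_1\ge2H_0$, transfer, and so on; arrive at $(x_{p_i},2H_{i-1})$ and go up to $e\in[2H_{i-1},H_i]$. (If $i=0$, just go up to $e\le H_0$.) So the path starts as stated. Let $w_j=|x_{p_j}-x_{p_{j+1}}|$. Both points lie over $u(p_j)$, so
$$w_j\le\sqrt m\,2^{\kappa_j}=\sqrt m\,2^{-\lambda_j}H_j\le\sqrt m\,2^{-L-j}H_j .$$
By Lemma 4(a) the $j$-th transfer has length at most $\log2+\frac43\frac{w_j^2}{4H_j^2}\le\log2+\frac m34^{-L-j}$. The vertical parts and the $\log2$'s add up to $\log(e/z_p)$, and the rest is at most $\frac m34^{-L}\sum_j4^{-j}\le\frac49m4^{-L}\le m\varepsilon$.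

**Step 5: the drift.** Since $H_j\le e/2$ for $j<i$, $\sum_{j<i}w_j\le\sqrt m\,2^{-L}\sum_j2^{-j}\cdot\frac e2\le\sqrt m\,2^{-L}e$. ∎

The following consequence replaces the endpoint $p$ of a pair by an exit vertex, at a loss of $O(\varepsilon)$ and without spoiling the hypotheses of Lemma 6.

**Lemma 8.** In the situation of Lemma 7 let $h=h_Q$, $a=E(p^*,Q)$, and let $b\in\mathbb H^d$ satisfy $|pb|\ge1$ and $M(p,b)\ge h/12$. Then $d_{T(X)}(p,a)+|ab|\le|pb|+C\varepsilon$, $M(a,b)\ge M(p,b)-h/48$, $|ab|\ge1$, $x_a\in Q$ and $z_a\le h$.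

*Proof.* $x_a=x_{p^*}\in Q$ and $z_a=e\le h$ are clear. If $z_p\ge2^{k-L'}$, then $a=p$ and we are done. Otherwise $z_a=e=2^{k-L'}\ge z_p$, and
$$|x_a-x_p|\le\sqrt m\,2^{-L-L'}h=\sqrt m\,2^{-2L-L_0}h\le\frac{\varepsilon h}{200},\qquad e^2=4^{-L'}h^2\le\varepsilon h^2 .$$
As $h\le12M(p,b)$, Lemma 4(b) applies with $A=144$: $\log\frac e{z_p}+|ab|\le|pb|+C\varepsilon$. With the path length of Lemma 7 this gives the first claim. The second holds because $|x_a-x_p|\le h/200$ and $z_a\ge z_p$. Finally $M(a,b)\ge\frac h{12}-\frac h{48}=\frac h{16}>\frac h{200}\ge e=z_a$ (as $2^{-L'}\le2^{-L_0}\le\frac1{200}$), so $\max(|x_a-x_b|,z_b)\ge h/16$, and (3) gives $2\cosh|ab|\ge\frac{200}{16}>4$, hence $|ab|\ge1$. ∎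

## 10. Proof of Theorem 1

**Step 1: the graph and its size.** Let $G$ be the union of the graph of Proposition 3 and, for every $\tau\in\{0,1\}^m$, of $T(P)$ together with all edges from $E(p,Q)$ to the points of $N_Q$, $(p,Q)\in\mathcal I(P)$. By (4) and Lemma 6 the number of edges is at most
$$C\varepsilon^{-m/2}n+2^m\big[|\mathcal I|+4n+|\mathcal I|\,C\varepsilon^{-m/2}\big]\le C\varepsilon^{-m/2}(\Lambda+4)n\le C\varepsilon^{(1-d)/2}\log\tfrac1\varepsilon\cdot n,$$
because $\Lambda=2L+L_0\le C\log\frac1\varepsilon$ for $\varepsilon\le\frac12$.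

**Step 2: distances.** Pairs with $|pq|\le1$ are handled by Proposition 3. Let $|pq|\ge1$, let $(p,q)$ be good for $\tau$, and let $Q$ be the smallest cell with $p,q\in\hat Q$. It is critical, and with $h=h_Q$ we have $M(p,q)\ge h/6$. We replace the two endpoints one after the other. Lemma 8 for $p$ with $b=q$ gives $a$ with $M(a,q)\ge\frac h6-\frac h{48}\ge\frac h{12}$ and $|aq|\ge1$. Lemma 8 for $q$ with $b=a$ gives $a'$ with $M(a,a')\ge\frac h6-\frac h{24}=\frac h8$ and $|aa'|\ge1$. Since $x_a\in Q$ and $z_a\le h$, Lemma 6 gives $c\in N_Q$ with $|ac|+|ca'|\le|aa'|+C\varepsilon$, and $c$ is adjacent to both exit vertices $a$ and $a'$. Hence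
$$d_G(p,q)\le d_T(p,a)+|aa'|+d_T(q,a')+C\varepsilon\le d_T(p,a)+|aq|+C\varepsilon\le|pq|+C\varepsilon .$$
Rescaling $\varepsilon$ proves Theorem 1. $\blacksquare$

## 11. Batching points into full cells

Where does the factor $\log\frac1\varepsilon$ come from? From (4): the count allows each of the $n$ points about $\Lambda$ incidences, and each incidence costs $\varepsilon^{-m/2}$ edges. To remove the factor we run the trunk graph only on about $n/K$ points, where
$$K=\lceil\varepsilon^{-m/2}\rceil,$$
so that its hub edges cost only $\frac nK\cdot\Lambda\cdot CK=Cn\Lambda$. Note that $|N_Q|\le CK$ and $\Lambda\le C(1+\log\frac1\varepsilon)\le CK$. It remains to bring each point of $P$ onto the reduced system within budget $CK$ per point.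

It suffices to construct, for all $n$ and all $\varepsilon\in(0,\frac12]$, a graph with error $C_*\varepsilon$ and at most $CKn$ edges. Indeed, for $n\le\varepsilon^{-m/2}$ the complete graph has at most $n^2=n\min\{n,\varepsilon^{-m/2}\}$ edges. For $n>\varepsilon^{-m/2}$ apply the construction with $\varepsilon/C_*$ and use $\lceil(C_*/\varepsilon)^{m/2}\rceil\le C\varepsilon^{-m/2}$.

We take the graph of Proposition 3 and, for each $\tau$, the graph described below. Fix $\tau$.

**Definition (full cells, $W$).** By induction on levels let $U(Q)=P(Q)\setminus\bigcup\{P(v):v\subsetneq Q\text{ full}\}$, and call $Q$ *full* if $|U(Q)|\ge K$. Let $W$ consist of the full cells and of all *branching* cells, those at least two of whose children contain (weakly) a full cell.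

*Size of $W$.* The sets $U(v)$, $v$ full, are disjoint, so there are at most $n/K$ full cells. Let $F$ be the number of minimal full cells. For a branching cell $Q$ consider the set of minimal full cells contained in $Q$. It has at least two elements; sets of disjoint branching cells are disjoint, and if $Q_1\subsetneq Q_2$ are branching, the set of $Q_2$ is strictly larger, as $Q_2$ has a second child containing a full cell. Together with the $F$ singletons these sets form a laminar family, so if $F\ge1$ there are at most $(2F-1)-F=F-1$ branching cells; if $F=0$ there are none. Hence $W$ is finite and $|W|\le2n/K$.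

**(W)** If a cell $Q$ contains some $W$-cell, then it contains a unique maximal $W$-cell, and that cell contains all $W$-cells contained in $Q$.

*Proof.* Every $W$-cell contains a full cell. If two maximal $W$-cells in $Q$ were different, they would be disjoint and lie in different children of the smallest cell containing both. That cell is contained in $Q$ and branching, hence in $W$, a contradiction. ∎

**Definition ($v(p)$, $\mathcal Q(p)$, $Q^*(p)$, $g(p)$).** If $p\in P(v)$ for some $v\in W$, let $v(p)$ be the smallest such $v$. Let $\mathcal Q(p)$ be the set of cells $Q$ with $p\in P(Q)$ such that no $W$-cell $v\subseteq Q$ has $p\in P(v)$; it is a chain, closed under passing to smaller cells whose box contains $p$. Let $k_{\max}$ be the largest level of a smallest common cell of a pair in $P$ (if no pair has a common cell, nothing needs to be done for this $\tau$). Let $Q^*(p)$ be the largest cell of level $\le k_{\max}$ in $\mathcal Q(p)$, if any, and $g(p)$ the maximal $W$-cell contained in $Q^*(p)$, if any.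

*Example.* Let $d=2$, $\tau=0$, $\varepsilon=\frac12$, so $K=2$. Let $P$ consist of $p_j=(j+\frac12,1)$, $j=0,1,2,3,4$. The unit cells are not full. $U([0,2))=\{p_0,p_1\}$ and $U([2,4))=\{p_2,p_3\}$, so these cells are full. $U([0,4))=\emptyset$, but $[0,4)$ is branching. $[0,8)$ has $U=\{p_4\}$ and only one child containing a full cell. So $W=\{[0,2),[2,4),[0,4)\}$, and $v(p_0)=[0,2)$. The set $\mathcal Q(p_4)$ contains $[4,5),[4,6),[4,8),[0,8)$ and all larger cells; $k_{\max}=3$, $Q^*(p_4)=[0,8)$ and $g(p_4)=[0,4)$.

**Three cases.** Let $(p,q)$ be far and good for $\tau$, and $Q$ its smallest common cell, so $h_Q\le6M(p,q)$. We say that $p$ is *caught in $Q$* if $p\in P(v)$ for some $W$-cell $v\subseteq Q$.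

*Case (i): neither $p$ nor $q$ is caught in $Q$.* We shall add the edge $pq$. There are fewer than $K$ such $q$ for each $p$: we have $Q\in\mathcal Q(p)$, so $Q\subseteq Q^*:=Q^*(p)$. Suppose $q\in P(v)$ with $v\subsetneq Q^*$ full. Then $v$ and $Q$ are nested. Either $v\subseteq Q$, excluded in this case, or $Q\subsetneq v$, so $p\in P(v)$, contradicting $Q^*\in\mathcal Q(p)$. Hence $q\in U(Q^*)$. And $Q^*$ is not full, because $p\in P(Q^*)$ and $Q^*\in\mathcal Q(p)$. So $|U(Q^*)|<K$.

*Case (ii): exactly one of them, say $q$, is caught in $Q$.* Then $Q\in\mathcal Q(p)$ and $Q\subseteq Q^*(p)$. Let $g$ be the maximal $W$-cell in $Q$. By (W), $q\in P(g)$; moreover $p\notin P(g)$, so $g\subsetneq Q$. We claim $g=g(p)$. Put $v^*=g(p)$, the maximal $W$-cell in $Q^*(p)$. By (W), $g\subseteq v^*$, so $v^*$ and $Q$ intersect. If $Q\subsetneq v^*$, then $p\in P(v^*)$, contradicting $Q^*(p)\in\mathcal Q(p)$. So $v^*\subseteq Q$ and $v^*=g$ by maximality of $g$.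

*Case (iii): both are caught, $p\in P(v)$, $q\in P(v')$ with $W$-cells $v,v'\subseteq Q$.* Then $Q\in W$: otherwise $v,v'$ lie in children of $Q$, in different ones by minimality of $Q$, and each of these contains a full cell, so $Q$ is branching. Put $g=Q$.

In the example, $(p_0,p_2)$ has smallest cell $[0,4)$ and is in case (iii), and $(p_0,p_4)$ has smallest cell $[0,8)$ and is in case (ii) with $g=[0,4)$. Case (i) cannot occur there, since $U(Q^*(p))$ would contain both $p$ and $q$ but have fewer than $K=2$ elements.

In cases (ii) and (iii) we have a *hub* $g\in W$ with $M(p,q)\ge h_Q/6\ge h_g/6$ and $q\in P(g)$; in (iii) also $p\in P(g)$.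

## 12. Three ways up to a hub, and the upper bound of Theorem 2

A point $q\in P(g)$ must reach the hub of $g$. Let $v=v(q)\subseteq g$ and $\alpha=k(g)-k(v)$. If $\alpha$ is bounded, we can afford to join $q$ to $N_g$. If $\alpha\ge\Lambda$, there is room to climb to the trunk graph, with the error already $O(\varepsilon)$ when we enter it. For the roughly $\Lambda$ values in between, joining $q$ to $N_g$ each time would bring the logarithm back. But geodesics from a point over $v$ to scale $h_g$ leave the height $t=\sqrt{h_vh_g}$ within horizontal distance $O(h_v)$ of $v$ (Lemma 5). A $\sqrt\varepsilon$-net of this small region has only about $1+2^{-\alpha m/2}\varepsilon^{-m/2}$ points, and these numbers can be summed over $\alpha$ without a factor $\Lambda K$.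

**Definition (intermediate ports).** Let $\alpha_0=\alpha_0(d)$ be a constant integer with $2^{-\alpha_0/2}\le\frac1{400}$. For $v\subsetneq g$ in $W$ put $\alpha=k(g)-k(v)$. If $\alpha_0<\alpha<\Lambda$, let $t=\sqrt{h_vh_g}$ and
$$N_{v,g}=\Big\{(x,t):\ x\in\tfrac{\sqrt\varepsilon\,t}{\sqrt m}\mathbb Z^m,\ |x-x_v|\le(\sqrt m+24)h_v+\sqrt\varepsilon\,t\Big\},$$
where $x_v$ is the center of $v$. As $h_v/t=2^{-\alpha/2}$,
$$|N_{v,g}|\le C\Big(1+\frac{h_v}{\sqrt\varepsilon\,t}\Big)^m\le C(1+2^{-\alpha m/2}\varepsilon^{-m/2})\le C(1+2^{-\alpha m/2}K).$$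

*Example of the scales.* If $\alpha=20$ and $h_g=1$, then $h_v=2^{-20}$ and $t=2^{-10}$: the ports sit at the geometric mean of the two sides.

**Definition (reduced point set).** Let $P'=\{o_v=(x_v,h_v):v\in W\}$. Then $o_v\in\hat Q$ if and only if $v\subseteq Q$: if $x_v\in Q$ and $h_v\le h_Q$, the cells intersect and hence $v\subseteq Q$; the converse is clear. Each $g\in W$ is critical for $P'$, because $o_g$ is new in $g$.

**Step 1: the edges and their number.** Add $T(P')$, with the additional vertices $(x_v,2^Lh_v)$ on the lines of the $o_v$, $v\in W$. Extra vertices on a line only subdivide its edges or prolong the line, so Lemma 7 stays valid. The edges are: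

1. $pq$ for all pairs in case (i): fewer than $nK$.
2. $p$ to all of $N_{g(p)}$: at most $CnK$.
3. $p$ to all of $N_g$ for all $g\in W$ with $g\supseteq v(p)$ and $k(g)-k(v(p))\le\alpha_0$: at most $(\alpha_0+1)n\cdot CK\le CnK$.
4. $p$ to all of $N_{v(p),g}$ for all $g\in W$ with $g\supsetneq v(p)$ and $\alpha_0<\alpha<\Lambda$: there is at most one $g$ per $\alpha$, so at most $Cn\sum_\alpha(1+2^{-\alpha m/2}K)\le Cn(\Lambda+K)$.
5. All edges between $N_{v,g}$ and $N_g$: at most $|W|\cdot CK\sum_\alpha(1+2^{-\alpha m/2}K)\le|W|\cdot CK(\Lambda+K)\le Cn(\Lambda+K)$.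
6. $p$ to $(x_{v(p)},2^Lh_{v(p)})$: at most $n$.
7. $T(P')$ with the extra vertices, and edges from $E(p',g)$ to $N_g$ for $(p',g)\in\mathcal I(P')$, $g\in W$: by (4), at most $C|W|\Lambda+|W|(\Lambda+4)CK\le Cn\Lambda$.

(Items that refer to an undefined $g(p)$ or $v(p)$ are omitted.) Since $\Lambda\le CK$, the total over all $2^m$ values of $\tau$, with Proposition 3, is at most $CnK$.

**Step 2: reaching the hub.** This is the analogue of Lemma 8.

**Lemma 9.** Let $g\in W$, $q\in P(g)$, $b\in\mathbb H^d$, $|qb|\ge1$, $M(q,b)\ge h_g/12$. There is a vertex $a$ joined to all points of $N_g$ with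
$$d_G(q,a)+|ab|\le|qb|+C\varepsilon,\quad M(a,b)\ge M(q,b)-\tfrac{h_g}{48},\quad|ab|\ge1,\quad|x_a-x_g|\le2\sqrt m\,h_g,\quad z_a\le h_g .$$

*Proof.* Let $v=v(q)\subseteq g$ and $\alpha=k(g)-k(v)$.

*The range $\alpha\le\alpha_0$.* Take $a=q$, which is joined to $N_g$ by edges 3. All claims are clear.

*The range $\alpha_0<\alpha<\Lambda$.* Here $t=2^{-\alpha/2}h_g\le h_g/400$ and $z_q\le h_v=2^{-\alpha/2}t\le t/400$. Since $z_q<h_g/12$, we have $S:=\max(|x_q-x_b|,z_b)=M(q,b)\ge h_g/12\ge4t$. Lemma 5, applied to $q$ and $b$, gives $y\in[q,b]$ of height $t$ with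
$$|x_y-x_q|\le\frac{2t^2}S\le\frac{24t^2}{h_g}=24h_v,\qquad|yb|\ge1,$$
and $|yq|\ge\log(t/z_q)\ge\log400>1$. The grid has spacing $\sqrt\varepsilon\,t/\sqrt m$, so some grid point $x$ is within $\sqrt\varepsilon\,t$ of $x_y$. As $|x_q-x_v|\le\sqrt m\,h_v$, this $x$ satisfies $|x-x_v|\le(\sqrt m+24)h_v+\sqrt\varepsilon\,t$, so $a=(x,t)\in N_{v,g}$. The points $a,y$ have equal height $t$, so $|ay|\le\sqrt\varepsilon$. By Lemma 1 with $t=1$, $|qa|+|ab|\le|qb|+2\coth(1)\varepsilon$. The edge $qa$ is present (edges 4), and $a$ is joined to $N_g$ (edges 5). Next,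
$$|x_a-x_q|\le24h_v+t\le\Big(\frac{24}{160000}+\frac1{400}\Big)h_g<\frac{h_g}{48},\qquad z_a=t\ge z_q,$$
so $M(a,b)\ge M(q,b)-\frac{h_g}{48}\ge\frac{h_g}{16}>t$. By (3), $2\cosh|ab|\ge\frac{h_g}{16t}\ge25$, so $|ab|\ge1$. Finally $|x_a-x_g|\le\frac{\sqrt m}2h_g+\frac{h_g}{48}\le2\sqrt m\,h_g$ and $z_a=t\le h_g$.

*The range $\alpha\ge\Lambda=L+L'$.* Apply Lemma 7 to $X=P'$, the point $o_v\in P'(g)$ and the cell $g$, which is critical for $P'$. Since $2^{k(g)-L'}=2^{\alpha-L'}h_v\ge2^Lh_v$, here $e=2^{k(g)-L'}\ge2^Lh_v$. Let $a=E(p^*,g)$, which is joined to $N_g$ (edges 7). The path of Lemma 7 begins with the vertical segment over $x_v$ from $h_v$ to $\min(H(o_v),e)$. If $o_v$ dies, then $H(o_v)\ge2^{\kappa(o_v)+L}\ge2^Lh_v$, so in all cases the segment reaches $2^Lh_v$ and passes the vertex $(x_v,2^Lh_v)$. We enter the path there by edge 6. By Lemma 4(a), with $2^Lh_v\ge2z_q$ and $|x_q-x_v|\le\sqrt m\,h_v$,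
$$d_G(q,a)\le\Big[\log\tfrac{2^Lh_v}{z_q}+\tfrac43m4^{-L}\Big]+\Big[\log\tfrac e{h_v}+m\varepsilon-L\log2\Big]\le\log\tfrac e{z_q}+3m\varepsilon .$$
Moreover, using $h_v\le2^{-L}e$ and the drift bound of Lemma 7,
$$|x_a-x_q|\le\sqrt m\,h_v+\sqrt m\,2^{-L}e\le2\sqrt m\,2^{-L}e=2\sqrt m\,2^{-2L-L_0}h_g\le\frac{\varepsilon h_g}{100},$$
$z_a=e\ge h_v\ge z_q$ and $e^2\le\varepsilon h_g^2$. As $h_g\le12M(q,b)$, Lemma 4(b) with $A=144$ gives $\log\frac e{z_q}+|ab|\le|qb|+C\varepsilon$, hence the first claim. The second holds because $|x_a-x_q|\le h_g/100$ and $z_a\ge z_q$. Then $M(a,b)\ge h_g/16>h_g/200\ge e=z_a$, so (3) gives $2\cosh|ab|\ge\frac{200}{16}>4$ and $|ab|\ge1$. Finally $x_a\in g$, since $p^*\in P'(g)$, and $z_a=e\le h_g$. ∎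

**Step 3: distances.** Pairs with $|pq|\le1$ are handled by Proposition 3. Let $(p,q)$ be far, and choose $\tau$ for which it is good.

Case (i): $pq$ is an edge, with error $0$.

Case (iii): Lemma 9 for $q$ with $b=p$ gives $a$ with $M(a,p)\ge\frac{h_g}6-\frac{h_g}{48}\ge\frac{h_g}{12}$ and $|ap|\ge1$. Lemma 9 for $p$ with $b=a$ gives $a'$ with $M(a,a')\ge\frac{h_g}6-\frac{h_g}{24}=\frac{h_g}8$ and $|aa'|\ge1$. Lemma 6 at $g$, whose hypotheses on $a$ are provided by Lemma 9, gives $c\in N_g$, adjacent to $a$ and $a'$, with $|ac|+|ca'|\le|aa'|+C\varepsilon$. So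
$$d_G(p,q)\le d_G(q,a)+|aa'|+d_G(p,a')+C\varepsilon\le d_G(q,a)+|ap|+C\varepsilon\le|pq|+C\varepsilon .$$

Case (ii): take $a$ from Lemma 9 for $q$ with $b=p$, and use $p$ itself in place of $a'$. Lemma 6 allows an arbitrary second point, and $M(a,p)\ge\frac{h_g}{12}$, $|ap|\ge1$. So there is $c\in N_g$ with $|ac|+|cp|\le|ap|+C\varepsilon$, and $p$ is joined to $c$ by edges 2, since $g(p)=g$. Hence $d_G(p,q)\le d_G(q,a)+|ap|+C\varepsilon\le|pq|+C\varepsilon$.

The graph has error at most $C_*\varepsilon$ and at most $CKn$ edges, so by the reduction at the start of Section 11 the upper bound of Theorem 2 is proved. Together with Section 5 this completes the proof of Theorem 2. $\blacksquare$
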